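# Stable rank one for crossed products by finite groups with the weak tracial Rokhlin property

## 1. The theorem and the notions in it

**Theorem 1.** Let $A$ be an infinite-dimensional simple unital C\*-algebra with stable rank one, let $G$ be a finite group, and let $\alpha\colon G\to\mathrm{Aut}(A)$ be an action with the weak tracial Rokhlin property. Then the crossed product $A\rtimes_\alpha G$ and the fixed point algebra $A^\alpha$ have stable rank one.

The problem comes from Xiaochun Fang and Zhongli Wang, "Stable rank for crossed products by finite group actions with the weak tracial Rokhlin property", arXiv:2407.09867 (2024). In plain words: every element of $A$ is a limit of invertible elements; does this survive when we adjoin unitaries implementing a finite group of automorphisms, provided the group moves things around in $A$ freely enough? The answer is yes. Let us unpack the words.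

**Definition (stable rank one).** A unital C\*-algebra $E$ has *stable rank one* if its group of invertibles $GL(E)$ is dense in $E$. A nonunital algebra has stable rank one if its unitization has.

Matrix algebras have it: if $b\in M_n(\mathbb C)$, then $b+\delta$ is invertible for all small $\delta\ne0$. So do finite-dimensional algebras, and so does a closure of an increasing union of unital subalgebras that have it. The algebra $C(\overline{\mathbb D})$ of the closed disc does not. If $k\in C(\overline{\mathbb D})$ is nowhere zero and $\|k-z\|<\frac12$, then on the circle $k$ has winding number $1$, like $z$; but $k$ extends to the disc without zeros, so its winding number is $0$.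

**Definition (Cuntz subequivalence).** For positive $a,b$ in a C\*-algebra $B$, write $a\precsim b$ if there are $v_n\in B$ with $v_nbv_n^*\to a$. We use the same notation for positive elements of matrix algebras over $B$, with rectangular $v_n$ allowed, and write $a\oplus b$ for $\mathrm{diag}(a,b)$.

In $M_n(\mathbb C)$, $a\precsim b$ means $\operatorname{rank}a\le\operatorname{rank}b$. In $C(X)$ with $X$ compact it means $\{a>0\}\subseteq\{b>0\}$. One direction is clear. For the other, given $\varepsilon>0$ put $r=((a-\varepsilon)_+/b)^{1/2}$, extended by $0$ off $\{a>\varepsilon\}$. This is continuous because $b$ is bounded below on the compact set $\{a\ge\varepsilon\}$, and $rbr^*=(a-\varepsilon)_+$. So $\precsim$ measures the size of supports, not of norms. Here $(a-\varepsilon)_+$ is the functional calculus of $a$ with $t\mapsto\max(t-\varepsilon,0)$.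

**Definition (weak tracial Rokhlin property).** An action $\alpha$ of a finite group $G$ on a simple unital C\*-algebra $A$ has this property if for every $\varepsilon>0$, every finite $F\subseteq A$ and every $x\in A_+$ with $\|x\|=1$ there are positive contractions $f_g\in A$ $(g\in G)$ such that, with $f=\sum_gf_g$:

1. $f_gf_h=0$ for $g\ne h$;
2. $\|f_ga-af_g\|<\varepsilon$ for $a\in F$, $g\in G$;
3. $\|\alpha_g(f_h)-f_{gh}\|<\varepsilon$ for $g,h\in G$;
4. $1-f\precsim x$;
5. $\|fxf\|>1-\varepsilon$.

The $f_g$ form a tower: disjoint, almost central, permuted by $G$, and filling the unit up to a part that is small in the sense of Cuntz. As an orthogonal sum of positive contractions, $f$ is itself a positive contraction.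

*Example.* Let $A=\bigotimes_{k\ge1}M_2$, $G=\mathbb Z/2$, with the generator acting as $\bigotimes_k\mathrm{Ad}\,\mathrm{diag}(1,-1)$. In the $k$-th factor let $e_k=\frac12\begin{pmatrix}1&1\\1&1\end{pmatrix}$. Conjugation by $\mathrm{diag}(1,-1)$ exchanges $e_k$ and $1-e_k$. Given $F$ and $\varepsilon$, approximate the elements of $F$ within $\varepsilon/3$ by elements of the first $k-1$ factors; these commute with $e_k$. So $f_0=e_k$, $f_1=1-e_k$ satisfy (1)–(5), with $f=1$.

We shall need only part of the property, and it costs nothing to allow cocycles.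

**Condition (R).** For all $\varepsilon>0$, finite $F\subseteq A$ and $x\in A_+$ with $\|x\|=1$ there are positive contractions $f_g$ $(g\in G)$ satisfying (1), (2), (3) and

- (4′) $(1-f-\varepsilon)_+\precsim x$.

The weak tracial Rokhlin property implies (R), because $(1-f-\varepsilon)_+\le1-f\precsim x$. Condition (5) is dropped.

**Definition (cocycle action).** A *cocycle action* $(\alpha,\omega)$ of $G$ on $A$ consists of automorphisms $\alpha_g$ with $\alpha_e=\mathrm{id}$ and unitaries $\omega(g,h)\in A$ with $\omega(e,g)=\omega(g,e)=1$,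
$$\alpha_g\alpha_h=\mathrm{Ad}(\omega(g,h))\,\alpha_{gh},\qquad \omega(g,h)\,\omega(gh,k)=\alpha_g(\omega(h,k))\,\omega(g,hk).$$
The twisted crossed product is $A\rtimes_{\alpha,\omega}G=\bigoplus_gAu_g$ with unitaries $u_g$, $u_e=1$, satisfying $u_gau_g^*=\alpha_g(a)$ and $u_gu_h=\omega(g,h)u_{gh}$. The case $\omega\equiv1$ is $A\rtimes_\alpha G$.

For instance, with $A=\mathbb C$ and $G=(\mathbb Z/2)^2$, the unitaries $1$, $X=\begin{pmatrix}0&1\\1&0\end{pmatrix}$, $Z=\begin{pmatrix}1&0\\0&-1\end{pmatrix}$, $XZ$ realize $M_2(\mathbb C)$ as a twisted crossed product. The map $E(\sum_gz_gu_g)=z_e$ is a conditional expectation. It is faithful, since $E(zz^*)=\sum_gz_gz_g^*$.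

**Theorem 2.** Let $A$ be simple, unital, of stable rank one, and let $(\alpha,\omega)$ be a cocycle action of a finite group $G$ on $A$ satisfying (R). Then for every subgroup $K\le G$ the twisted crossed product $A\rtimes_{\alpha,\omega}K$ has stable rank one. So do all matrix algebras over it and all hereditary subalgebras of these. If $\omega\equiv1$, then $A^{\alpha|_K}$ has stable rank one for every $K\le G$.

Theorem 1 is the case $\omega\equiv1$, $K=G$. Note that Theorem 2 does not ask for $\dim A=\infty$. Let us see by hand what (R) says when $\dim A<\infty$ and $|G|\ge2$.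

*$A=M_n(\mathbb C)$, $n\ge2$.* Then (R) fails. Let $F$ be the matrix units, $x$ a rank one projection, $\varepsilon=1/m$. A subsequence of the resulting $f_g^{(m)}$ converges to some $f_g$ commuting with all of $M_n$, so $f_g=c_g1$. Orthogonality allows at most one nonzero $c_g$, and (3) makes them all equal, so all are $0$. Hence $f^{(m)}\to0$ along the subsequence, $(1-f^{(m)}-\frac1m)_+$ is eventually invertible, and $n\le\operatorname{rank}x=1$, a contradiction.

*$A=\mathbb C$.* Now (R) holds with all $f_g=0$, because $1\precsim x=1$. For $\omega\equiv1$ the crossed product is the group algebra, which is finite-dimensional but not simple. So (R) alone will not give simplicity of the crossed product; infinite dimension of $A$ enters there. In any case all algebras in Theorem 2 are then finite-dimensional and the conclusion is trivial.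

## 2. Preliminaries: perturbation, sequence algebras, comparison, $K_1$

**One-sided inverses.** *In a unital C\*-algebra $E$ of stable rank one, one-sided invertible elements are invertible, and the same holds in unital C\*-subalgebras.* Let $ba=1$ and let $a'$ be invertible and close to $a$. Then $ba'$ is close to $1$, so $b=(ba')a'^{-1}$ is invertible and $a=b^{-1}$. If $a,b$ lie in a unital subalgebra, the relation $ab=1$ holds there too.

**Matrices.** *Stable rank one passes to $M_n(E)$.* Perturb the $(1,1)$ entry of $x\in M_n(E)$ to an invertible $a$, and clear its column and row: $x=L\,\mathrm{diag}(a,y)\,U$ with $L,U$ invertible and $y\in M_{n-1}(E)$. By induction replace $y$ by a nearby invertible.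

**Algebras of nets.** For a directed set $\Lambda$ put
$$B_\Lambda=\ell^\infty(\Lambda,B)/\{(b_\lambda):\lim_\lambda\|b_\lambda\|=0\},\qquad \|[(b_\lambda)]\|=\limsup_\lambda\|b_\lambda\|,$$
and regard $B\subseteq B_\Lambda$ as constant nets. For $\Lambda=\mathbb N$ these are bounded sequences modulo null sequences; if $\Lambda$ is a point, $B_\Lambda=B$. We write $B'$ for the commutant of $B$ in $B_\Lambda$. Then
$$b\in B\ \text{ and }\ b\in\overline{GL(B_\Lambda)}\quad\Longrightarrow\quad b\in\overline{GL(B)}.\tag{2.1}$$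
Indeed, let $Y\in GL(B_\Lambda)$ with $\|b-Y\|<\varepsilon$, and lift $Y,Y^{-1}$ to $(y_\lambda),(y'_\lambda)$. For large $\lambda$ both $y_\lambda y'_\lambda$ and $y'_\lambda y_\lambda$ are close to $1$, so $y_\lambda$ is invertible, and $\|b-y_\lambda\|<\varepsilon$.

*If $A$ has stable rank one, so has $A_\Lambda$.* Given a bounded net $(a_\lambda)$ and $\varepsilon>0$, pick $a'_\lambda\in GL(A)$ within $\varepsilon$ of $a_\lambda$, with polar decomposition $a'_\lambda=w_\lambda|a'_\lambda|$, $w_\lambda$ unitary. The elements $w_\lambda(|a'_\lambda|+\varepsilon)$ have inverses of norm at most $1/\varepsilon$, so they form an invertible of $\ell^\infty(\Lambda,A)$ within $2\varepsilon$ of $(a_\lambda)$. Pass to the quotient.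

**Hereditary subalgebras.** For $x\in B_+$ let $\mathrm{her}(x)=\overline{xBx}$. If $H$ is a hereditary C\*-subalgebra of a unital $D$, put $H^+=H+\mathbb C1_D$; if $1\notin H$, let $\chi\colon H^+\to\mathbb C$ be the character with kernel $H$. A hereditary subalgebra of a simple algebra is simple.

**Cuntz comparison in a unital algebra.** The relation $\precsim$ is transitive and compatible with $\oplus$. Moreover:

- (C1) If $0\le c\in\mathrm{her}(b)$, in particular if $0\le c\le b$, then $c\precsim b$. For $c^{1/2}b^{1/n}c^{1/2}\to c$, and $b^{1/n}\precsim b$, since $b^{1/n}=\lim_{\delta\to0}\varphi_\delta(b)\,b\,\varphi_\delta(b)$ with $\varphi_\delta(t)^2=t^{1/n}/\max(t,\delta)$.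
- (C2) $xx^*\precsim x^*x$. For $(xx^*)^2=x(x^*x)x^*\precsim x^*x$, and $xx^*\in\mathrm{her}((xx^*)^2)$.
- (C3) $a+b\precsim a\oplus b$, via the row $(1\ \ 1)$. If $ab=0$, also $a\oplus b\precsim a+b$: for the column $V_n$ with entries $a^{1/n},b^{1/n}$ one has $V_n(a+b)V_n^*=a^{1+2/n}\oplus b^{1+2/n}\to a\oplus b$.

**Quoted theorems.**

- **(KR)** (Kirchberg–Rørdam, Adv. Math. 167 (2002), Lemma 2.2.) If $a,b\ge0$ and $\|a-b\|<\varepsilon$, then $(a-\varepsilon)_+=rbr^*$ for some $r$. Consequently, if $a\precsim b$, then for each $\varepsilon>0$ there is $r$ with $(a-\varepsilon)_+=rbr^*$: apply the lemma to $a$ and $v_nbv_n^*$.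
- **(RW)** (Rørdam–Winter, *The Jiang–Su algebra revisited*, Thm. 4.3.) In a C\*-algebra of stable rank one, $a\oplus c\precsim b\oplus(c-\varepsilon)_+$ with $\varepsilon>0$ implies $a\precsim b$.
- **(Ri)** (Rieffel, J. Operator Theory 17 (1987), Thm. 2.10.) If $E$ is unital of stable rank one, then $GL(E)/GL_0(E)\to K_1(E)$ is an isomorphism, where $GL_0$ is the identity component.
- **Kadison's transitivity theorem, unitary version.** If $\pi$ is an irreducible representation of a unital $B$ and $\xi,\eta$ are unit vectors, some unitary $v\in B$ has $\pi(v)\xi=\eta$.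

The $\varepsilon$ in (RW) cannot be omitted. In the compact operators let $c=\mathrm{diag}(1,\frac12,\frac13,\dots)$. Each $(c\oplus c-\delta)_+$ has finite rank, so it is $\precsim c$; thus $c\oplus c\precsim0\oplus c$, but $c\not\precsim0$.

## 3. Towers as a map out of a matrix algebra, and the case $f=1$

Let $A$ be simple, unital, of stable rank one, with a cocycle action $(\alpha,\omega)$ satisfying (R), and $B=A\rtimes_{\alpha,\omega}G$. Let $\Lambda$ be the set of pairs $\lambda=(F,m)$ with $F\subseteq A$ finite and $m\ge8$ an integer, directed by inclusion and order. Fix $x\in A_+$ with $\|x\|=1$. Apply (R) with $F$, $\varepsilon=1/m$, $x$ to get $f_g^\lambda$. Let $f_g\in A_\Lambda\subseteq B_\Lambda$ be the class of $(f_g^\lambda)_\lambda$, and $f=\sum_gf_g$, with representatives $f^\lambda=\sum_gf^\lambda_g$. The approximate relations become exact: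
$$f_gf_h=0\ (g\ne h),\qquad f_g\in A',\qquad u_gf_hu_g^*=f_{gh},\qquad f\in B_\Lambda\cap B'.\tag{3.1}$$
The last holds because $f$ commutes with $A$ and $u_gfu_g^*=\sum_hf_{gh}=f$.

**The algebra $D$.** On $C(G)\otimes A$ put $\beta_g(\delta_h\otimes a)=\delta_{gh}\otimes\alpha_g(a)$. Since $C(G)$ is commutative, this is a cocycle action with cocycle $1\otimes\omega$. Let
$$D=(C(G)\otimes A)\rtimes_{\beta,1\otimes\omega}G,\qquad \iota\colon B\to D,\quad \iota(au_g)=(1\otimes a)u_g,$$
the canonical unitaries again being called $u_g$; $\iota$ is a unital $*$-homomorphism. Let $p_h=\delta_h\otimes1$. Then $\sum_hp_h=1$ and $u_gp_hu_g^*=p_{gh}$. We have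
$$p_e(\delta_h\otimes a)u_gp_e=(\delta_h\otimes a)\,p_ep_g\,u_g,$$
which vanishes unless $g=h=e$. So $p_eDp_e=\delta_e\otimes A\cong A$. The elements $e_{g,h}=u_gp_eu_h^*$ are matrix units: $p_eu_h^*u_{h'}p_e=u_h^*p_hp_{h'}u_{h'}$ is $0$ for $h\ne h'$ and $p_e$ for $h=h'$, and $\sum_ge_{g,g}=\sum_gp_g=1$. Hence
$$D\cong M_{|G|}(A)\ \text{ is unital, simple and of stable rank one.}\tag{3.2}$$

**The map $\Phi$.** Since the $f_g$ are orthogonal, $h\otimes\delta_g\mapsto h(f_g)$ defines a $*$-homomorphism $C_0((0,1])\otimes C(G)\to A_\Lambda\cap A'$. As its range commutes with $A$,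
$$\Phi_0(h\otimes\delta_g\otimes a)=h(f_g)\,a$$
defines a $*$-homomorphism on $C_0((0,1])\otimes C(G)\otimes A$, and $u_g\Phi_0(F)u_g^*=\Phi_0((\mathrm{id}\otimes\beta_g)(F))$ by (3.1). Now $C_0((0,1])\otimes D=\bigoplus_g(C_0((0,1])\otimes C(G)\otimes A)u_g$, and we put $\Phi(\sum_gF_gu_g)=\sum_g\Phi_0(F_g)u_g$.

This is multiplicative: in the domain $(F_gu_g)(F'_hu_h)=F_g\,(\mathrm{id}\otimes\beta_g)(F'_h)\,(1\otimes1\otimes\omega(g,h))\,u_{gh}$, the same rule holds for $\Phi_0(F_g)u_g$ and $\Phi_0(F'_h)u_h$ by covariance, and $\Phi_0(F(1\otimes1\otimes a))=\Phi_0(F)a$. It preserves adjoints: $(\Phi_0(F)u_g)^*=(u_g^*\Phi_0(F^*)u_g)\,u_g^*$, and $u_g^*=\omega(g^{-1},g)^*u_{g^{-1}}$ in both algebras. So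
$$\Phi\colon C_0((0,1])\otimes D\to B_\Lambda\ \text{ is a $*$-homomorphism with } \Phi(t\otimes1)=\sum_kf_k=f.$$
By orthogonality $\sum_kh(f_k)=h(f)$, so $\Phi(h\otimes\iota(au_g))=\sum_kh(f_k)au_g=h(f)au_g$. With $f\in B'$ this gives
$$\Phi(h\otimes\iota(b))=h(f)\,b=b\,h(f)\qquad(h\in C_0((0,1]),\ b\in B).\tag{3.3}$$

**The case $f=1$.** Suppose the tower fills everything, as in the example of Section 1. Then $f_g=f_gf=f_g^2$, so the $f_g$ are projections and $h(f_g)=h(1)f_g$. Hence $\Phi(h\otimes d)=h(1)\psi(d)$ with $\psi(d)=\Phi(t\otimes d)$, and $\psi\colon D\to B_\Lambda$ is a unital $*$-homomorphism: $\psi(d)\psi(d')=\Phi(t^2\otimes dd')=\psi(dd')$. By (3.3), $\psi(\iota(b))=b$. Given $b\in B$ and $\varepsilon>0$, take $d_1\in GL(D)$ within $\varepsilon$ of $\iota(b)$. Then $\psi(d_1)\in GL(B_\Lambda)$ is within $\varepsilon$ of $b$, and (2.1) shows that $B$ has stable rank one.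

## 4. Two obstacles when $f\ne1$, and a $3\times3$ picture

The sensible first attempt is to repeat this argument with $\Phi$ in place of $\psi$. Extend $\Phi$ to the unital map $\tilde\Phi$ on
$$\{\Gamma\in C([0,1],D):\Gamma(0)\in\mathbb C1\},$$
which is the unitization of $C_0((0,1],D)=C_0((0,1])\otimes D$. Invertible curves $\Gamma$ give invertible elements of $B_\Lambda$. Formula (3.3) describes only $c(f)b$ with $c(0)=0$, as the image of $c\otimes\iota(b)$. So one would split $b=c(f)b+(1-c(f))b$ and look for an invertible curve near $c\otimes\iota(b)$. Two things stop us.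

*First obstacle: the leftover.* The element $(1-c(f))b$ need not be small in norm: for $b=1$ it has norm at least one as soon as $0$ is in the spectrum of $f$. Condition (4′) makes the leftover region small only in the sense of Cuntz, and nothing is known about $b$ there. Adding such a term to an invertible may destroy invertibility.

*Second obstacle: $K_1$.* If $c(1)=1$ and $\Gamma$ is an invertible curve close to $c\otimes d$, then $\Gamma(1)$ is an invertible close to $d$ which is joined to the scalar $\Gamma(0)$ through invertibles. So $\Gamma(1)\in GL_0(D)$. An invertible approximant of $d$ need not lie in $GL_0(D)$. The (nonsimple) algebra $C(\mathbb T)$ shows what can happen: for $d=z$, any $\Gamma(1)$ within $\frac12$ of $z$ has winding number $1$, and the scalar $\Gamma(0)$ has winding number $0$.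

Both obstacles disappear if $b$ has *holes*, that is, if $b$ is annihilated on both sides by nonzero positive elements.

*The first hole takes in the leftover.* Think of three blocks: position 1 is the leftover region, position 2 is inside the hole, position 3 is the rest. Since $f$ commutes with $b$, and $b$ vanishes on the hole, picture $b=\mathrm{diag}(b_{11},0,b_{33})$, with $b_{33}$ close to an invertible $b_{33}'$. Let $u$ rotate position 1 into position 2:
$$u=\begin{pmatrix}0&-1&0\\1&0&0\\0&0&1\end{pmatrix},\qquad ub=\begin{pmatrix}0&0&0\\b_{11}&0&0\\0&0&b_{33}\end{pmatrix}.$$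
The unknown $b_{11}$ now sits below the diagonal, and
$$\begin{pmatrix}\mu&0&0\\b_{11}&\mu&0\\0&0&b_{33}'\end{pmatrix}\qquad(\mu\ne0\text{ small})$$
is an invertible close to $ub$, whatever $b_{11}$ is. For this the invertible part must be a *scalar* on the hole: this is what makes the off-diagonal term nilpotent relative to it.

*The second hole repairs $K_1$.* Take $d=\mathrm{diag}(z,0)\in M_2(C(\mathbb T))$. The invertible $\mathrm{diag}(z,\zeta)$ with $\zeta$ small has a determinant of winding number $1$. But $\mathrm{diag}(z,\zeta\bar z)=\mathrm{diag}(z,\bar z)\,\mathrm{diag}(1,\zeta)$ is in the identity component: $\mathrm{diag}(z,\bar z)$ is the product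
$$\begin{pmatrix}1&z\\0&1\end{pmatrix}\begin{pmatrix}1&0\\-\bar z&1\end{pmatrix}\begin{pmatrix}1&z\\0&1\end{pmatrix}\begin{pmatrix}0&-1\\1&0\end{pmatrix}.$$
It is within $|\zeta|$ of $d$. On a hole, a correction of the $K_1$-class is almost free.

So the plan is: make two holes in $b$, rotate the leftover into one, correct $K_1$ in the other.

## 5. An abstract criterion and four lemmas about holes

Let $\varrho\colon[0,1]\to[0,1]$ be $0$ on $[0,\frac12]$, $1$ on $[\frac34,1]$, and linear in between.

**Theorem 3.** Let $B$ be a unital simple infinite-dimensional C\*-algebra, $D$ a unital simple C\*-algebra of stable rank one, and $\iota\colon B\to D$ a unital $*$-homomorphism. Assume that for every nonzero $w\in B_+$ there are a directed set $\Lambda$ and a $*$-homomorphism $\Phi\colon C_0((0,1])\otimes D\to B_\Lambda$ such that, with $f:=\Phi(t\otimes1)$,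

- (i) $\Phi(h\otimes\iota(b))=h(f)\,b=b\,h(f)$ for $h\in C_0((0,1])$, $b\in B$;
- (ii) $(\frac12-f)_+=s_0\,w\,\varrho(f)\,s_0^*$ for some $s_0\in B_\Lambda$.

Then $B$ has stable rank one.

Condition (ii) says that the leftover $(\frac12-f)_+$ fits inside any prescribed $w$, and moreover inside the part of $w$ lying where $f$ is large. The criterion is also necessary, trivially: if $B$ is simple, unital, infinite-dimensional and of stable rank one, take $D=B$, $\iota=\mathrm{id}$, $\Lambda$ a point and $\Phi(h\otimes b)=h(1)b$. Then $f=1$ and (ii) holds with $s_0=0$.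

The first lemma produces invertible approximants that are scalar outside a given hereditary subalgebra.

**Lemma 1.** Let $D$ be unital of stable rank one and $H\subseteq D$ hereditary. Then $GL(H^+)$ is dense in $H^+$.

*Proof.* Elements with nonzero scalar part are dense in $H^+$; after scaling, it suffices to approximate $1+c$ with $c\in H$. For $e$ far out in an approximate unit of $H$ and small $\delta>0$, $(e-\delta)_+c(e-\delta)_+$ is close to $c$. Replacing $c$ by it, and putting $e_1=\min(\delta^{-1}e,1)\in H$, we may assume $e_1c=c=ce_1$ with $0\le e_1\le1$.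

Choose $r\in D$ with $\|r\|<1$, as small as we like, such that $X=1+c+r\in GL(D)$. Then $Z=1+(1-e_1)r$ is invertible, and since $e_1c=c$,
$$Z+e_1(c+r)=1+c+r=X.$$
So $XZ^{-1}=1+e_1y$ is invertible, where $y=(c+r)Z^{-1}\to c$ as $r\to0$. Recall that $1+uv$ is invertible if and only if $1+vu$ is. With $u=e_1^{1/2}$, $v=e_1^{1/2}y$ we get that $1+e_1^{1/2}ye_1^{1/2}$ is invertible. It lies in $1+H$, since $H$ is hereditary, and its inverse lies in the unital C\*-subalgebra $H^+$. As $r\to0$ it tends to $1+e_1^{1/2}ce_1^{1/2}$. Finally $(1-e_1)c=0$ gives $(1-e_1^{1/2})c=(1+e_1^{1/2})^{-1}(1-e_1)c=0$, and similarly on the right, so the limit is $1+c$. $\square$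

The second lemma says that $K_1$-classes can be corrected inside an arbitrarily small hereditary subalgebra.

**Lemma 2.** Let $D$ be unital, simple, of stable rank one, $C\subseteq D$ hereditary with $1\notin C$, and $0\ne J\subseteq C$ hereditary in $C$. For each $x\in GL(C^+)$ there is a unitary $v\in1+J$ with $xv\in GL_0(C^+)$.

*Proof.* Nonzero scalars lie in $GL_0(C^+)$, so we may assume $x=1+c$, $c\in C$. Fix $0\ne a\in J_+$. As $C$ is simple, $c$ is approximated by elements $c'=\sum_{j=1}^mp_jaq_j$ with $p_j,q_j\in C$; if $c'$ is close to $c$, then $1+c'$ is invertible and in the component of $x$. Let $R=(p_1a^{1/2},\dots,p_ma^{1/2})$ be a row and $S$ the column with entries $a^{1/2}q_i$. Then $c'=RS$, while $SR=(a^{1/2}q_ip_ja^{1/2})_{ij}\in M_m(J)$. Multiplying out,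
$$\begin{pmatrix}1&-R\\0&1\end{pmatrix}\begin{pmatrix}1+RS&0\\0&1\end{pmatrix}\begin{pmatrix}1&0\\S&1\end{pmatrix}=\begin{pmatrix}1&-R\\S&1\end{pmatrix}=\begin{pmatrix}1&0\\S&1\end{pmatrix}\begin{pmatrix}1&0\\0&1+SR\end{pmatrix}\begin{pmatrix}1&-R\\0&1\end{pmatrix}.$$
The triangular matrices are connected to $1$ by scaling their off-diagonal blocks. Hence $1+SR$ is invertible, with inverse in $M_m(J^+)$, and $[x]=[1+RS]=[1+SR]$ in $K_1(C^+)$.

$J$ and $C$ are hereditary in $D$, so $J^+$ and $C^+$ have stable rank one by Lemma 1. By surjectivity in (Ri) for $J^+$, the class $[1+SR]\in K_1(J^+)$ equals $[v_0]$ with $v_0\in GL(J^+)$. By polar decomposition $v_0$ may be taken unitary, and after multiplying by a scalar of modulus one, $v_0\in1+J$. Put $v=v_0^*$. In $K_1(C^+)$ we get $[xv]=[x]-[v_0]=0$, so $xv\in GL_0(C^+)$ by injectivity in (Ri) for $C^+$. $\square$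

The third lemma splits one hole into two.

**Lemma 3.** Let $B$ be simple, unital, infinite-dimensional and $0\ne z\in B_+$. Then $\mathrm{her}(z)$ contains $y\ne0$ with $y^2=0$.

*Proof.* $H=\mathrm{her}(z)$ is simple. Suppose $H$ is commutative. Then $H=\mathbb Cp$ with $p$ a projection, and $pBp=\mathbb Cp$. By simplicity of $B$, $1=\sum_ix_ipy_i$ (finite sum), so for every $b\in B$
$$b=\sum_{i,j}x_i(py_ibx_jp)y_j\in\mathrm{span}\{x_ipy_j\},$$
and $\dim B<\infty$, a contradiction. So there are $h=h^*$ and $x$ in $H$ with $hx\ne xh$.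

Suppose $\varphi(h)x\psi(h)=0$ for all continuous $\varphi,\psi$ with disjoint supports. Represent $B$ faithfully on a Hilbert space. For disjoint compact sets $K,L$ of reals choose such $\varphi,\psi$ with $\varphi=1$ on $K$, $\psi=1$ on $L$; then $1_K(h)x1_L(h)=1_K(h)\varphi(h)x\psi(h)1_L(h)=0$. For a Borel set $S$, regularity of the spectral measures lets $1_K(h)\to1_S(h)$ and $1_L(h)\to1_{S^c}(h)$ strongly along compact $K\subseteq S$, $L\subseteq S^c$. So $1_S(h)x1_{S^c}(h)=0$, and likewise with $S,S^c$ exchanged. Thus $x$ commutes with all spectral projections of $h$, hence with $h$, a contradiction.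

So some $y=\varphi(h)x\psi(h)$, with $\varphi\psi=0$, is nonzero. It lies in $H$, because $x\in H$ and $\varphi(h),\psi(h)\in H^+$, and $y^2=\varphi(h)x(\psi\varphi)(h)x\psi(h)=0$. $\square$

The fourth lemma makes the first hole.

**Lemma 4.** Let $B$ be simple and unital, with every one-sided invertible element invertible. Let $b\in B$ be non-invertible and $\varepsilon>0$. There are a unitary $v\in B$, $b_2\in B$ and $z\in B_+$ with $\|z\|=1$, $\|bv-b_2\|<\varepsilon$ and $zb_2=b_2z=0$.

*Proof.* If $b^*b$ or $bb^*$ were invertible, $b$ would be one-sided invertible, hence invertible. So $0$ is in the spectra of $|b|$ and $|b^*|$. Let $b=V|b|$ be the polar decomposition in $B^{**}$ and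
$$b'=V(|b|-\tfrac\varepsilon2)_+=(|b^*|-\tfrac\varepsilon2)_+V\in B,\qquad\|b-b'\|\le\tfrac\varepsilon2.$$
Let $\kappa\ge0$ be continuous on $[0,\infty)$ with $\kappa(0)=1$ and $\kappa=0$ on $[\frac\varepsilon2,\infty)$. Then $\kappa(|b|),\kappa(|b^*|)\ne0$ and $b'\kappa(|b|)=0=\kappa(|b^*|)b'$. Let $\pi$ be an irreducible representation of $B$; it is faithful by simplicity. Unit vectors $\eta$ in the range of $\pi(\kappa(|b|))$ and $\xi$ in the range of $\pi(\kappa(|b^*|))$ satisfy $\pi(b')\eta=0$ and $\pi(b')^*\xi=0$. By transitivity there is a unitary $v\in B$ with $\pi(v)\xi=\eta$. Then $b_1=b'v$ satisfies $\pi(b_1)\xi=\pi(b')\eta=0$ and $\pi(b_1)^*\xi=\pi(v)^*\pi(b')^*\xi=0$, so $b_1$ lies in the hereditary subalgebra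
$$N=\{c\in B:\pi(c)\xi=0=\pi(c)^*\xi\}.$$
Choose a positive contraction $e\in N$ and a small $\delta>0$ such that $b_2=(e-\delta)_+b_1(e-\delta)_+$ has $\|b_1-b_2\|<\frac\varepsilon2$; then $\|bv-b_2\|<\varepsilon$. Put $z=\delta^{-1}(\delta-e)_+$. Then $z(e-\delta)_+=0$, so $zb_2=b_2z=0$. Also $0\le z\le1$, and $\pi(e)\xi=0$ gives $\pi(z)\xi=\xi$, so $\|z\|=1$. $\square$

## 6. Proof of Theorem 3: rotate into one hole, correct $K_1$ in the other

**Step 0 (two holes).** *This step reduces the theorem to elements $b$ that are annihilated by two orthogonal positive elements.* Since $B$ is simple, $\iota$ is injective. So $B$ is isomorphic to a unital subalgebra of $D$, and one-sided invertibles in $B$ are invertible (Section 2). By Lemma 4, and since $bv\in\overline{GL(B)}$ if and only if $b\in\overline{GL(B)}$, it suffices to show $b\in\overline{GL(B)}$ whenever $zb=bz=0$ for some $0\ne z\in B_+$.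

Fix such $b,z$. Take $y\in\mathrm{her}(z)$ from Lemma 3 and set $z'=yy^*$, $z''=y^*y$. Both are nonzero and lie in $\mathrm{her}(z)$, so they annihilate $b$ on both sides; and $z'z''=y(y^*)^2y=0$. Put $d=\iota(b)$, $Z'=\iota(z')$, $Z''=\iota(z'')$ and
$$C=\{x\in D:xZ'=Z'x=0\},\qquad C_1=\{x\in C:xZ''=Z''x=0\}.$$
These are hereditary subalgebras of $D$. They do not contain $1$, since $Z'\ne0$. We have $d\in C_1$ and $Z''\in C$. An element of $C^+$ is one that acts as a scalar on the hole $Z'$. Fix $\varepsilon>0$.

**Step 1 (an approximant of $d$ in the identity component).** *We want $d_1\in GL_0(C^+)$ with $\|d_1-d\|\le3\varepsilon$; this removes the second obstacle, using the hole $Z''$.* By Lemma 1 for $C_1$ there are $c_1\in C_1$ and $\zeta\in\mathbb C$ with $c_1+\zeta\in GL(C_1^+)$ and $\|c_1+\zeta-d\|\le\varepsilon$. Apply the character of $C_1^+$ with kernel $C_1$: as $d\in C_1$, $|\zeta|\le\varepsilon$. Now apply Lemma 2 to $c_1+\zeta\in GL(C^+)$ with $J=\overline{Z''CZ''}$, which is hereditary in $C$ and contains $Z''^3\ne0$.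 We get a unitary $v\in1+J$ with $d_1:=(c_1+\zeta)v\in GL_0(C^+)$. Since $c_1Z''=0$ we have $c_1J=0$, so $c_1v=c_1$ and $d_1=c_1+\zeta v$. Hence
$$\|d_1-d\|\le\|c_1+\zeta-d\|+|\zeta|\,\|v-1\|\le\varepsilon+2\varepsilon=3\varepsilon.$$

**Step 2 (rotation of the leftover).** *We build a unitary $u\in B_\Lambda$ such that $ub$ is $c(f)b$, with $c$ vanishing near $0$, plus a term $T$ sitting "below the diagonal".* Take $\Lambda,\Phi,f,s_0$ from the hypothesis with $w=z'$. By (i), $f$ commutes with $B$. Put
$$k=(\tfrac12-f)_+,\qquad s=s_0\,z'^{1/2}\varrho(f)^{1/2},\qquad\text{so that}\quad ss^*=s_0z'\varrho(f)s_0^*=k.$$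
In the picture of Section 4, $s^*$ carries position 1 to position 2. We record
$$sk=0,\tag{6.1}$$
$$sb=0,\qquad bs^*=0,\tag{6.2}$$
$$s\,\Phi(F)=0,\qquad\Phi(F)\,s^*=0\qquad\text{for }F\in C_0((0,1])\otimes C.\tag{6.3}$$
(6.1): $\varrho(f)^{1/2}(\frac12-f)_+=0$. (6.2): $z'^{1/2}b=0=bz'^{1/2}$ and $f$ commutes with $b$ and $z'$. (6.3): by (i), $z'^{1/2}\varrho(f)^{1/2}=\Phi(\varrho^{1/2}\otimes Z'^{1/2})$, so for $x\in C$
$$z'^{1/2}\varrho(f)^{1/2}\,\Phi(h\otimes x)=\Phi(\varrho^{1/2}h\otimes Z'^{1/2}x)=0,$$
because $Z'x=0$ forces $Z'^{1/2}x=0$. Such tensors span a dense subspace, and the second equation follows by taking adjoints.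

Let $\theta\colon[0,\frac12]\to[0,\frac\pi2]$ be continuous, $\theta=0$ on $[0,\frac18]$ and $\theta=\frac\pi2$ on $[\frac14,\frac12]$. Let $q_0(t)=t^{-1/2}\theta(t)$, which is continuous and vanishes near $0$. Put
$$\sigma_0=s^*q_0(k),\qquad W=\sigma_0-\sigma_0^*,\qquad u=\exp(W).$$
As $W^*=-W$, $u$ is a unitary in $B_\Lambda$. We have $\sigma_0^*\sigma_0=q_0(k)ss^*q_0(k)=k\,q_0(k)^2=\theta(k)^2$. By (6.1), $sq_0(k)=0$, so $q_0(k)s^*=0$ and $\sigma_0^2=s^*q_0(k)s^*q_0(k)=0$.

Let $m\in B_\Lambda$ with $sm=0$. Then $\sigma_0^*m=q_0(k)sm=0$, so $Wm=\sigma_0m$ and $W^2m=\sigma_0^2m-\sigma_0^*\sigma_0m=-\theta(k)^2m$. Moreover $s\theta(k)^2m=0$ by (6.1), so the same applies to $\theta(k)^2m$. Inductively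
$$W^{2j}m=(-1)^j\theta(k)^{2j}m,\qquad W^{2j+1}m=(-1)^j\sigma_0\,\theta(k)^{2j}m.$$
Sum the exponential series with $m=b$, which is allowed by (6.2). With $S(x)=\frac{\sin x}x$, $S(0)=1$,
$$ub=\cos(\theta(k))\,b+T,\qquad T=s^*Qb,\qquad Q=q_0(k)\,S(\theta(k)).\tag{6.4}$$
Finally $\cos\theta(k)=c(f)$ with $c(t)=\cos\theta((\frac12-t)_+)$. Here $0\le c\le1$, $c=0$ on $[0,\frac14]$ and $c=1$ on $[\frac38,1]$. In particular $c\in C_0((0,1])$, and by (i) $c(f)b=\Phi(c\otimes d)$.

**Step 3 (an invertible near $c(f)b$).** *We lift $c(f)b$ to a curve, and replace the curve by an invertible one that stays scalar on the hole $Z'$.* Let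
$$\mathcal P=\{\Gamma\in C([0,1],C^+):\Gamma(0)\in\mathbb C1\},$$
a subalgebra of the unitization of $C_0((0,1],D)$, and let $\tilde\Phi\colon\mathcal P\to B_\Lambda$ be the unital extension of $\Phi$. For $\Gamma\in\mathcal P$ put $\ell(t)=\chi(\Gamma(t))$ and $F=\Gamma-\ell$. Then $F(t)\in C$ and $F(0)=0$, so $F\in C_0((0,1])\otimes C$. Writing $\ell=\ell(0)+(\ell-\ell(0))$ and using $\Phi(h\otimes1)=h(f)$, we get
$$\tilde\Phi(\Gamma)=\ell(f)+\Phi(F).\tag{6.5}$$

Since $d_1\in GL_0(C^+)$, there is a path $\gamma\colon[0,\frac14]\to GL(C^+)$ with $\gamma(0)=1$, $\gamma(\frac14)=d_1$. Choose $\mu\in(0,1]$ with $\mu\max_t\|\gamma(t)\|\le\varepsilon$ and put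
$$\Gamma(t)=\mu\,\gamma(t)\quad(t\le\tfrac14),\qquad\Gamma(t)=\max(\mu,c(t))\,d_1\quad(t\ge\tfrac14).$$
At $t=\frac14$ both formulas give $\mu d_1$, as $c(\frac14)=0$; and $\Gamma(0)=\mu1$. So $\Gamma\in\mathcal P$. It is pointwise invertible in $C^+$ with a continuous inverse that is scalar at $0$, so it is invertible in $\mathcal P$. For $t\le\frac14$ we have $c(t)=0$ and $\|\Gamma(t)-c(t)d\|=\mu\|\gamma(t)\|\le\varepsilon$. For $t\ge\frac14$, since $0\le\max(\mu,c)-c\le\mu$ and $c\le1$,
$$\|\Gamma(t)-c(t)d\|\le\mu\|d_1\|+\|d_1-d\|\le\varepsilon+3\varepsilon=4\varepsilon.$$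
Hence $Y:=\tilde\Phi(\Gamma)$ is invertible in $B_\Lambda$ and $\|Y-c(f)b\|\le4\varepsilon$.

**Step 4 (adding the lower triangular term).** *We show that $Y+T$ is invertible, although $T$ is not small.* For this $\Gamma$, (6.5) and (6.3) give $Ys^*=\ell(f)s^*+\Phi(F)s^*=\ell(f)s^*$. The function $\ell$ vanishes nowhere, since $\Gamma(t)$ is invertible and $\chi$ is a character. Being the image of a scalar-valued function, $\ell(f)$ commutes with $Y$. So $s^*=Y^{-1}\ell(f)s^*=\ell(f)Y^{-1}s^*$, that is, $Y^{-1}s^*=\ell(f)^{-1}s^*$. Since $f$ commutes with $b$, (6.2) gives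
$$TY^{-1}T=s^*Qb\;\ell(f)^{-1}s^*\;Qb=s^*Q\,\ell(f)^{-1}\,(bs^*)\,Qb=0.$$
Hence $(Y^{-1}T)^2=0$, so $1+Y^{-1}T$ is invertible with inverse $1-Y^{-1}T$, and $Y+T=Y(1+Y^{-1}T)$ is invertible. By (6.4),
$$\|ub-(Y+T)\|=\|c(f)b-Y\|\le4\varepsilon.$$
So the invertible element $u^*(Y+T)$ of $B_\Lambda$ is within $4\varepsilon$ of $b$. As $\varepsilon$ is arbitrary, $b\in\overline{GL(B_\Lambda)}$, and (2.1) gives $b\in\overline{GL(B)}$. $\blacksquare$

## 7. The twisted crossed product satisfies the criterion

Let $A$ be simple, unital, infinite-dimensional, of stable rank one, with a cocycle action $(\alpha,\omega)$ of $G$ satisfying (R), and $B=A\rtimes_{\alpha,\omega}G$. We use $\Lambda$, $f_g$, $f$, $D$, $\iota$, $\Phi$ from Section 3. By (3.2) and (3.3), $D$ is as required in Theorem 3, and (i) holds for every choice of $x$. Missing are simplicity of $B$ and condition (ii). The next lemma serves both: it moves positive elements of $B$ down into $A$.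

**Lemma 5.** For every nonzero $z\in B_+$ there are $0\ne a\in A_+$ and $r\in B$ with $a=r^*zr$. In particular $B$ is simple.

*Proof.* By Lemma 3 applied to $A$ and $1\in A_+$, choose $y\in A$ with $\|y\|=1$, $y^2=0$. Use $x=yy^*$ in the construction of the $f_g$.

*Claim: $f\ne0$.* Otherwise $\|f^\lambda\|<\frac12$ for some $\lambda=(F,m)$. As $m\ge8$, $(1-f^\lambda-\frac1m)_+$ is then invertible, and (4′) gives $1\precsim yy^*$. So $\rho yy^*\rho^*$ is invertible for some $\rho\in A$, and $\rho y$ is right invertible, hence invertible, since $A$ has stable rank one. With $l=(\rho y)^{-1}\rho$ we have $ly=1$, so $y=ly\cdot y=ly^2=0$, a contradiction.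

By (3.1), $f_g=u_gf_eu_g^*$, so $f_e\ne0$. As $f_e$ commutes with $A$, the set $\{a\in A:af_e=0\}$ is a closed two-sided ideal. It does not contain $1$, so it is $0$. Write $z=\sum_gz_gu_g$; then $z_e=E(z)\in A_+$ is nonzero because $E$ is faithful. Using $u_gf_e=f_gu_g$ and (3.1),
$$f_ezf_e=\sum_gf_ez_gf_gu_g=\sum_gz_gf_ef_gu_g=f_ez_ef_e=(z_e^{1/2}f_e)(z_e^{1/2}f_e)^*\ne0.$$
So there are $\lambda$ and $\rho_0>0$ with
$$\|f_e^\lambda zf_e^\lambda-f_e^\lambda z_ef_e^\lambda\|<\rho_0<\|f_e^\lambda z_ef_e^\lambda\|.$$
By (KR) there is $r'\in B$ with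
$$a:=(f_e^\lambda z_ef_e^\lambda-\rho_0)_+=r'f_e^\lambda\,z\,f_e^\lambda r'^*,$$
and $0\ne a\in A_+$. Put $r=(r'f_e^\lambda)^*$.

If $I\ne0$ is a closed ideal of $B$, it contains some nonzero $z\ge0$, hence some $0\ne a\in I\cap A$. Since $I\cap A$ is an ideal of the simple algebra $A$, $1\in I$. $\square$

Now let $0\ne w\in B_+$. We must choose $x$ so that the resulting $f$ satisfies (ii). The point to watch is that (ii) wants $(\frac12-f)_+$ to be smaller than $w\,\varrho(f)$, and $\varrho(f)$ itself depends on $x$. Choosing $x$ small compared with $w$ gives only $(\frac12-f)_+\precsim w$. We obtain more by fitting *two* copies of a fixed element into $w$, and cancelling one of them.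

**Step 1 (choice of $x$).** *We choose $x$ much smaller than an element that fits twice into $w$.* By Lemma 5 pick $0\ne a\in A_+$ and $r\in B$ with $a=r^*wr$. By Lemma 3 pick $y\in\overline{aAa}$ with $y^2=0$, $\|y\|=1$, and put $x_2=yy^*$. Now $yy^*\perp y^*y$ and $yy^*+y^*y\in\overline{aAa}$, so by (C2), (C3), (C1)
$$x_2\oplus x_2\precsim yy^*\oplus y^*y\precsim yy^*+y^*y\precsim a.\tag{7.1}$$
Let $x_1=h_1(x_2)$ and $x=h_2(x_2)$, where $h_1=0$ on $[0,\frac13]$, $h_1=1$ on $[\frac23,1]$, $h_2=0$ on $[0,\frac23]$, $h_2(1)=1$, linear in between. As $h_1(t)\le3(t-\frac13)_+$ and $h_1h_2=h_2$,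
$$x_1\precsim(x_2-\tfrac13)_+,\qquad x_1\precsim x_2,\qquad x_1x^{1/2}=x^{1/2},\qquad\|x\|=1.\tag{7.2}$$
Construct $f_g$, $f$ and $\Phi$ with this $x$.

**Step 2 (the leftover is small in $A_\Lambda$).** *We turn (4′), which holds for each index $\lambda$, into a comparison in $A_\Lambda$. Since the elements implementing it might be unbounded in $\lambda$, this needs the room between $x$ and $x_1$.* For $\lambda=(F,m)$, $m\ge8$, we have $(1-f^\lambda-\frac18)_+\le(1-f^\lambda-\frac1m)_+\precsim x$. By (KR) with $\varepsilon=\frac18$ there is $t_\lambda\in A$ with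
$$(\tfrac34-f^\lambda)_+=(1-f^\lambda-\tfrac14)_+=t_\lambda xt_\lambda^*.$$
Put $s_\lambda=t_\lambda x^{1/2}$. Then $\|s_\lambda\|^2=\|(\frac34-f^\lambda)_+\|\le1$, and $s_\lambda x_1=s_\lambda$ by (7.2). So the class $s'=[(s_\lambda)]\in A_\Lambda$ exists, $s's'^*=(\frac34-f)_+$ and $s'x_1=s'$. Hence
$$(\tfrac34-f)_+=s'x_1^2s'^*\precsim x_1\quad\text{in }A_\Lambda.\tag{7.3}$$

**Step 3 (cancellation).** *We show $x_2\precsim a\varrho(f)$ in $A_\Lambda$.* In $A_\Lambda$, $a$ commutes with $f$, so $a=a\varrho(f)+a(1-\varrho(f))$ with both summands positive. Since $1-\varrho(t)\le4(\frac34-t)_+$ (equality on $[\frac12,1]$, and $1\le4(\frac34-t)$ on $[0,\frac12]$),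
$$a(1-\varrho(f))\le\|a\|(1-\varrho(f))\le4\|a\|(\tfrac34-f)_+.$$
With (7.1), (C3), (C1), (7.3) and (7.2),
$$x_2\oplus x_2\precsim a\precsim a\varrho(f)\oplus a(1-\varrho(f))\precsim a\varrho(f)\oplus x_1\precsim a\varrho(f)\oplus(x_2-\tfrac13)_+.$$
$A_\Lambda$ has stable rank one (Section 2), so (RW) gives $x_2\precsim a\varrho(f)$ in $A_\Lambda$.

**Step 4 (condition (ii)).** *We turn the comparison into an equation.* By (7.3), (7.2) and Step 3, $(\frac34-f)_+\precsim x_1\precsim x_2\precsim a\varrho(f)$ in $A_\Lambda$. By (KR) with $\varepsilon=\frac14$ there is $t\in A_\Lambda$ with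
$$(\tfrac12-f)_+=\big((\tfrac34-f)_+-\tfrac14\big)_+=t\,a\varrho(f)\,t^*=t\,r^*wr\,\varrho(f)\,t^*=(tr^*)\,w\,\varrho(f)\,(tr^*)^*,$$
where the last equality uses that $f$ commutes with $r\in B$. This is (ii) with $s_0=tr^*$.

Thus $B$ is unital, simple by Lemma 5, and infinite-dimensional since it contains $A$. Theorem 3 applies: **$A\rtimes_{\alpha,\omega}G$ has stable rank one.**

## 8. Fixed points, subgroups and hereditary subalgebras

**Unital hereditary subalgebras.** *If $H$ is hereditary in a unital $D$ of stable rank one, then $H$ has stable rank one.* By Lemma 1, $H^+$ has stable rank one. If $H$ has no unit, $H^+$ is its unitization and we are done. If $H$ has a unit $p\ne1$, then $H^+=H\oplus\mathbb C(1-p)$, and density of invertibles passes to the summand $H$. If $p=1$, then $H=D$.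

**Fixed points, $\omega\equiv1$.** In the setting of Section 7 let $p=|G|^{-1}\sum_gu_g\in B$, a projection with $u_gp=p=pu_g$. For $a\in A$,
$$pau_gp=pap=|G|^{-1}\sum_h\alpha_h(a)\,u_hp=\Big(|G|^{-1}\sum_h\alpha_h(a)\Big)p,$$
and the bracket lies in $A^\alpha$. So $pBp\subseteq A^\alpha p$. Since $p$ commutes with $A^\alpha$, we also have $ap=pap\in pBp$ for $a\in A^\alpha$, and $a\mapsto ap$ is a $*$-homomorphism from $A^\alpha$ onto $pBp$. It is injective, since the $u_e$-coefficient of $ap$ is $|G|^{-1}a$. Hence $A^\alpha\cong pBp$, which is hereditary in $B$ and so has stable rank one.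

With $\omega\equiv1$, and since the weak tracial Rokhlin property implies (R), **Theorem 1 is proved.** $\blacksquare$

**Proof of Theorem 2.** If $\dim A<\infty$, all algebras in the statement are finite-dimensional and have stable rank one. Let $\dim A=\infty$.

*Subgroups.* The point is that (R) restricts to a subgroup $K\le G$. Choose a set $R$ of representatives with $G=\bigsqcup_{c\in R}Kc$. Given $\varepsilon,F,x$, take $(f_g)_{g\in G}$ from (R) for $\varepsilon/|G|,F,x$ and put
$$f'_h=\sum_{c\in R}f_{hc}\qquad(h\in K).$$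
These are positive contractions, orthogonal for different $h$, with $\sum_{h\in K}f'_h=f$. Adding at most $|G|$ estimates, $\|[f'_h,a]\|<\varepsilon$ for $a\in F$, and $\|\alpha_{h'}(f'_h)-f'_{h'h}\|\le\sum_c\|\alpha_{h'}(f_{hc})-f_{h'hc}\|<\varepsilon$ for $h',h\in K$. Finally $(1-f-\varepsilon)_+\le(1-f-\varepsilon/|G|)_+\precsim x$. So $(\alpha|_K,\omega|_{K\times K})$ satisfies (R). Section 7 gives stable rank one for $A\rtimes_{\alpha,\omega}K$, and if $\omega\equiv1$, the fixed point argument above gives it for $A^{\alpha|_K}$.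

*Matrix algebras and hereditary subalgebras.* Stable rank one passes from $A\rtimes_{\alpha,\omega}K$ to matrix algebras over it by Section 2, and from these to their hereditary subalgebras by the first paragraph of this section. $\blacksquare$
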